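\title{The period of the coefficient $\gamma_4$ for nonattacking riders on a square board}

\begin{abstract}
The number of ways to place $q$ mutually nonattacking copies of a rider (a chess piece with unbounded straight-line moves) on an $n\times n$ board is a quasipolynomial $\gamma_0n^{2q}+\gamma_1n^{2q-1}+\cdots+\gamma_{2q}$ in $n$. A conjecture from the work of Chaiken, Hanusa and Zaslavsky predicts that the period of $\gamma_4$ divides $\Lambda$, the least common multiple of the larger coordinates of the basic moves. We show that it fails for the rider with moves $(2,3)$ and $(2,-3)$ and every $q\ge3$: there $\Lambda=3$ and the period is $6$. We then determine the exact periods of $\gamma_3$ and $\gamma_4$ for every rider and every $q\ge2$. The oscillating terms come from the kinks of continuous piecewise polynomial functions summed over a lattice, and a sign property of these kinks rules out cancellation.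
\end{abstract}

\section{Riders and the period of $\gamma_4$}\label{sec:intro}

A \emph{rider} $\mathsf P$ is a chess piece that moves any distance along straight lines. It is given by a finite nonempty set $\mathcal M$ of \emph{basic moves} $m_r=(c_r,d_r)\in\mathbb Z^2$ with $\gcd(c_r,d_r)=1$, each taken up to sign; thus no two basic moves are parallel. The rook has $\mathcal M=\{(1,0),(0,1)\}$, the bishop has $\mathcal M=\{(1,1),(1,-1)\}$, and the queen has all four of these moves. Two pieces \emph{attack} each other if the difference of their positions is an integer multiple of a basic move. The multiple $0$ is allowed, so nonattacking pieces stand on distinct squares.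

For positive integers $q$ and $n$, let $u_{\mathsf P}(q;n)$ be the number of ways to place $q$ identical, mutually nonattacking copies of $\mathsf P$ on the board $\{1,\dots,n\}^2$. It is known that for fixed $q$ this number is a \emph{quasipolynomial} in $n$ of degree $2q$, that is,
\[
u_{\mathsf P}(q;n)=\gamma_0n^{2q}+\gamma_1n^{2q-1}+\gamma_2n^{2q-2}+\cdots+\gamma_{2q},
\]
where each $\gamma_i=\gamma_i(q;n)$ is a periodic function of $n$; Section~\ref{sec:reduction} recalls the reason. The \emph{period} of $\gamma_i$ is its least period. It is also known that $\gamma_0,\gamma_1,\gamma_2$ do not depend on $n$. So $\gamma_3$ and $\gamma_4$ are the first coefficients that can oscillate, and we ask how the moves determine their periods.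

For a move $m_r$ put
\[
\hat d_r=\max(|c_r|,|d_r|),\qquad \hat c_r=\min(|c_r|,|d_r|),\qquad \sigma_r=\hat c_r/\hat d_r,
\]
and call $\hat d_r$ and $\hat c_r$ the \emph{long side} and the \emph{short side} of the move. Since $\gcd(c_r,d_r)=1$, we have $\hat c_r=\hat d_r$ only if both equal $1$, and $\hat c_r=0$ only if $\hat d_r=1$. Let
\[
\Lambda=\operatorname{lcm}\{\hat d_r: m_r\in\mathcal M\}.
\]

Two pieces suggest an answer. The number of ordered pairs of squares whose difference is $km_r$ equals $(n-|k|\hat c_r)(n-|k|\hat d_r)$ if $|k|\le n/\hat d_r$, and is $0$ otherwise. When we sum over $k$, the arithmetic of $n$ enters only through the cutoff $n/\hat d_r$, hence through $n$ modulo $\hat d_r$. The short side produces no cutoff of its own, because the long side leaves the board first. One is led to expect that only the long sides matter, and the following conjecture is posed in \cite{CHZ}.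

\medskip
\noindent\textbf{Conjecture.} \emph{For every rider $\mathsf P$ and every integer $q\ge2$, the period of $\gamma_4$ divides $\Lambda$.}
\medskip

With three pieces and two moves, however, short sides can cooperate. Let $z_2-z_1=a(2,3)$ and $z_3-z_2=b(2,-3)$ with integers $a,b>0$, as in Figure~\ref{fig:elbow}. The short sides add and the long sides partly cancel: the triple has width $2(a+b)$ and height $3\max(a,b)$. For $a=b$ the width $4a$ exceeds the height $3a$, so the condition $2(a+b)<n$ is a true cutoff, and it depends on the parity of $n$. This effect is large enough to reach $\gamma_4$.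

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0) rectangle (4,4);
\draw[thick] (0,1.4) -- (1.6,3.8) -- (4,0.2);
\fill (0,1.4) circle (2pt) node[left] {$z_1$};
\fill (1.6,3.8) circle (2pt) node[below=5pt] {$z_2$};
\fill (4,0.2) circle (2pt) node[right] {$z_3$};
\draw[<->] (0,-0.3) -- (1.6,-0.3) node[midway,below] {$2a$};
\draw[<->] (1.6,-0.3) -- (4,-0.3) node[midway,below] {$2b$};
\draw[<->] (4.9,0.2) -- (4.9,3.8) node[midway,right] {$3\max(a,b)$};
\end{tikzpicture}
\caption{Three pieces with $z_2-z_1=a(2,3)$ and $z_3-z_2=b(2,-3)$, where $a,b>0$. The triple can be as wide as the board without being as high. Its width $2(a+b)$ is always even, so the number of such triples on the $n\times n$ board depends on the parity of $n$.}\label{fig:elbow}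
\end{figure}

\begin{theorem}\label{thm:counter}
Let $\mathsf P$ have the moves $(2,3)$ and $(2,-3)$, so that $\Lambda=3$. For all $q\ge3$ and all $n$,
\[
\gamma_4(q;n+3)-\gamma_4(q;n)=\frac{(-1)^n}{96\,(q-3)!}\ne0 .
\]
Hence the Conjecture is false.
\end{theorem}

To state the exact periods we single out the pairs of moves for which the picture of Figure~\ref{fig:elbow}, or its reflection in a diagonal, can be drawn. Call a move $m_r$ \emph{steep} if $|c_r|<|d_r|$ and \emph{shallow} if $|d_r|<|c_r|$.

\begin{definition}\label{def:bridge}
Two distinct moves $m_r,m_s$ form a \emph{bridging pair} if both are steep or both are shallow, $c_rc_sd_rd_s<0$, and $\sigma_r+\sigma_s>1$. Let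
\[
\mathcal G=\mathcal G(\mathsf P)=\{\gcd(\hat c_r,\hat c_s):\{m_r,m_s\}\text{ is a bridging pair}\}.
\]
\end{definition}

The condition $c_rc_sd_rd_s<0$ says that the two slopes are finite, nonzero and of opposite signs. The condition $\sigma_r+\sigma_s>1$ says, for steep moves, that two segments with these slopes, each lower than the board, can together be as wide as the board. The number $\gcd(\hat c_r,\hat c_s)$ divides the width of every such triple of pieces.

\begin{theorem}\label{thm:exact}
Let $\mathsf P$ be any rider.
\begin{enumerate}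
\item If $q\ge3$, the period of $\gamma_4$ is exactly $\operatorname{lcm}(\{\Lambda\}\cup\mathcal G)$. So for $q\ge3$ the period of $\gamma_4$ divides $\Lambda$ if and only if every $g\in\mathcal G$ divides $\Lambda$.
\item If $q=2$, the period of $\gamma_4$ is exactly $\operatorname{lcm}\{\hat d_r:\hat d_r\ge3\}$, which is $1$ if there is no such $r$. So the period of $\gamma_4$ divides $\Lambda$ for $q=2$.
\item For all $q\ge2$ the period of $\gamma_3$ is exactly $\Lambda$.
\end{enumerate}
\end{theorem}

Thus the guess $\Lambda$ is right for $\gamma_3$, and it is an upper bound for $\gamma_4$ when $q=2$. Let $q\ge3$. The moves $(g,g+1),(g,-g-1)$ with $g\ge2$ satisfy $\sigma_r+\sigma_s=2g/(g+1)>1$, so $\Lambda=g+1$, $\mathcal G=\{g\}$, and the period of $\gamma_4$ is $g(g+1)$. The ratio of the period to $\Lambda$ is therefore unbounded, and $g=2$ gives period $6$ for the rider of Theorem~\ref{thm:counter}. On the other hand $\mathcal G$ is empty for a rider with one move, and also for a rider with all $\hat d_r\le2$, since then every steep or shallow move has $\sigma_r\le\frac12$. Such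 riders satisfy the Conjecture, so no rider with fewer moves or shorter long sides than $(2,3),(2,-3)$ is a counterexample. Both the slope condition and the inequality in Definition~\ref{def:bridge} matter: the riders $\{(2,3),(4,5)\}$ and $\{(2,5),(2,-5)\}$ have even short sides but no bridging pair, and their periods are $15$ and $5$.

The proof has four steps. M\"obius inversion writes $q!\,u_{\mathsf P}$ as a signed sum of lattice-point counts in subspaces, and only subspaces of codimension $1$ and $2$ can make $\gamma_4$ oscillate (Section~\ref{sec:reduction}). Each count is a lattice sum of a continuous piecewise polynomial function. Such a sum differs from the corresponding integral through the \emph{kinks} of the function, the places where its first derivative jumps (Section~\ref{sec:kinks} in one variable, Section~\ref{sec:plane} in two). For three pieces joined by two different moves we find which kinks occur and show that those that can oscillate all have one sign (Section~\ref{sec:active}). Finally, the Fourier coefficients of the Bernoulli function $\bar B_2$ are positive,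 so nothing cancels (Section~\ref{sec:fourier}). Theorem~\ref{thm:counter} needs only the one-variable formula, and we prove it by hand in Section~\ref{sec:hand}.

\section{Sums of functions with kinks}\label{sec:kinks}

We use the Bernoulli polynomials
\[
B_1(x)=x-\tfrac12,\qquad B_2(x)=x^2-x+\tfrac16,\qquad B_3(x)=x(x-\tfrac12)(x-1),
\]
and their periodic versions $\bar B_i(x)=B_i(\{x\})$, where $\{x\}$ is the fractional part. The functions $\bar B_2$ and $\bar B_3$ are continuous, $\bar B_2$ is even, $\bar B_3$ is odd, and $\bar B_2'=2\bar B_1$, $\bar B_3'=3\bar B_2$ off the integers. Note the values $B_2(0)=\frac16$, $B_2(\frac12)=-\frac1{12}$ and $B_3(0)=B_3(\frac12)=0$. With $e(x)=e^{2\pi ix}$, the Fourier series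
\begin{equation}\label{eq:fourier}
\bar B_2(x)=\frac1{2\pi^2}\sum_{j\ne0}\frac{e(jx)}{j^2},\qquad \bar B_3(x)=\frac3{4\pi^3i}\sum_{j\ne0}\frac{e(jx)}{j^3}
\end{equation}
converge absolutely. If we sum the first series over the points $x+k/N$ with $0\le k<N$, only the indices $j$ divisible by $N$ survive, and we obtain the multiplication formula
\begin{equation}\label{eq:mult}
\sum_{k=0}^{N-1}\bar B_2\Big(x+\frac kN\Big)=\frac1N\,\bar B_2(Nx).
\end{equation}
We write $t_+=\max(t,0)$. The following form of Euler--Maclaurin summation underlies every computation in the paper.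

\begin{lemma}\label{lem:kink}
Let $G:\mathbb R\to\mathbb R$ be continuous with compact support, and let $\Xi$ be a finite set such that $G$ is a polynomial on each component of $\mathbb R\setminus\Xi$. For $\xi\in\Xi$ let $[G'](\xi)$ and $[G''](\xi)$ be the jumps at $\xi$, right limit minus left limit. Then
\[
\sum_{k\in\mathbb Z}G(k)=\int G-\frac12\sum_{\xi\in\Xi}[G'](\xi)\,\bar B_2(\xi)+\frac16\sum_{\xi\in\Xi}[G''](\xi)\,\bar B_3(\xi)+\frac16\int\bar B_3\,G''' .
\]
\end{lemma}

\begin{proof}
Since $G$ is continuous, integration by parts gives $\int_k^{k+1}\bar B_1G'=\frac12\big(G(k)+G(k+1)\big)-\int_k^{k+1}G$. Summing over $k$, we get $\sum_kG(k)=\int G+\int\bar B_1G'$. Let $H$ be $G'$ or $G''$, and let $i\in\{1,2\}$. The function $\bar B_{i+1}/(i+1)$ is a continuous antiderivative of $\bar B_i$. Integrate $\bar B_iH$ by parts on each component of $\mathbb R\setminus\Xi$. A point $\xi$ receives the boundary term $\bar B_{i+1}(\xi)H(\xi-)/(i+1)$ from the left and $-\bar B_{i+1}(\xi)H(\xi+)/(i+1)$ from the right, so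
\[
\int\bar B_iH=-\frac1{i+1}\sum_\xi[H](\xi)\,\bar B_{i+1}(\xi)-\frac1{i+1}\int\bar B_{i+1}H' .
\]
Apply this with $(i,H)=(1,G')$ and then with $(i,H)=(2,G'')$.
\end{proof}

So a kink at $\xi$ is seen through the fractional part of $\xi$. In our applications $\xi$ is a rational multiple of $n$, and its denominator becomes a period. The first two applications concern pieces on one line. For a move $m_r$, let $\alpha_r(n)$ be the number of ordered pairs $(z_1,z_2)$ of squares of the board with $z_2-z_1\in\mathbb Zm_r$, and let $\tau_r(n)$ be the number of ordered triples $(z_1,z_2,z_3)$ with all differences in $\mathbb Zm_r$. Equal squares are allowed.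

\begin{lemma}\label{lem:line}
Write $c=\hat c_r$ and $d=\hat d_r$. Then
\begin{align*}
\alpha_r(n)&=A_rn^3+p_r(n)\,n+\rho_r(n),\\
\tau_r(n)&=A_r'n^4+\Big(\tfrac12-3(1-\sigma_r)\bar B_2\big(\tfrac nd\big)\Big)n^2+O(n),
\end{align*}
where $A_r'$ is a constant and
\[
A_r=\frac{3d-c}{3d^2}>0,\qquad p_r(n)=\frac{c+d}6-(d-c)\bar B_2\Big(\frac nd\Big),\qquad \rho_r(n)=-\frac23\,cd\,\bar B_3\Big(\frac nd\Big).
\]
\end{lemma}

\begin{proof}
Put $x=n/d$. By the count of pairs in Section~\ref{sec:intro}, $\alpha_r(n)=\sum_kG(k)$, where $G(t)=(n-c|t|)(n-d|t|)$ for $|t|\le x$ and $G(t)=0$ otherwise. This $G$ is continuous and even, and $G'''=0$. On $(0,x)$ we have $G'(t)=-n(c+d)+2cdt$ and $G''=2cd$, so $G'(0+)=-n(c+d)$ and $G'(x-)=-n(d-c)$. Hence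
\[
[G'](0)=-2n(c+d),\quad [G'](\pm x)=n(d-c),\quad [G''](0)=0,\quad [G''](\pm x)=\mp2cd,
\]
and $\int G=2n^3\big(\frac1d-\frac{c+d}{2d^2}+\frac c{3d^2}\big)=A_rn^3$. In Lemma~\ref{lem:kink} the $\bar B_2$ terms give $\frac16n(c+d)-n(d-c)\bar B_2(x)$, and the $\bar B_3$ terms give $\frac16\big(-2cd\,\bar B_3(x)+2cd\,\bar B_3(-x)\big)=-\frac23cd\,\bar B_3(x)$.

A collinear triple is uniquely of the form $z_i=z+t_im_r$ with integers $t_i$ whose minimum is $0$. Let $R$ be their maximum. For $R\ge1$ there are $(R+1)^3-2R^3+(R-1)^3=6R$ choices of $(t_1,t_2,t_3)$, by inclusion and exclusion on the two extreme values, and each has $(n-Rc)_+(n-Rd)_+$ positions on the board. The case $R=0$ contributes $n^2$. So $\tau_r(n)=n^2+\sum_kG(k)$, where now $G(t)=6t(n-ct)(n-dt)$ on $[0,x]$ and $G=0$ elsewhere. Here $[G'](0)=6n^2$ and $[G'](x)=6xd(n-cx)=6n^2(1-\sigma_r)$. Moreover $G''=O(n)$, and $G'''=O(1)$ on a support of length $O(n)$, so the last two terms of Lemma~\ref{lem:kink} are $O(n)$. By homogeneity $\int G=A_r'n^4$. The coefficient of $n^2$ is $1-\frac12\cdot6\cdot\frac16-3(1-\sigma_r)\bar B_2(x)$.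
\end{proof}

\begin{example}\label{ex:one}
For the move $(2,3)$ we get $\alpha_r(n)=\frac7{27}n^3+\big(\frac56-\bar B_2(\frac n3)\big)n-4\bar B_3(\frac n3)$. For $n\equiv0,1,2\pmod 3$ the values of $\bar B_2(\frac n3)$ are $\frac16,-\frac1{18},-\frac1{18}$ and those of $\bar B_3(\frac n3)$ are $0,\frac1{27},-\frac1{27}$; at $n=1$ the formula gives $\frac7{27}+\frac{24}{27}-\frac4{27}=1$, as it must. For the rider with this single move, $2u_{\mathsf P}(2;n)=n^4-\alpha_r(n)$, so $\gamma_3$ and $\gamma_4$ both have period $3=\Lambda$.
\end{example}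

\section{Reduction to flats of codimension one and two}\label{sec:reduction}

\subsection*{M\"obius inversion}
Label the pieces and write their positions as $z_i=(x_i,y_i)$, so that a configuration is a point $z=(z_1,\dots,z_q)$ of $\mathbb R^{2q}$. For $i\ne j$ and a move $m_r$ let $H^r_{ij}$ be the hyperplane $z_j-z_i\in\mathbb Rm_r$. An integer vector on the line $\mathbb Rm_r$ is an integer multiple of $m_r$, because $\gcd(c_r,d_r)=1$. Hence an integer configuration is nonattacking exactly when it lies on none of these hyperplanes.

A \emph{flat} is an intersection of some of the hyperplanes $H^r_{ij}$; the empty intersection $\mathbb R^{2q}$ is a flat. Define $\mu(U)$ for flats $U$ by $\mu(\mathbb R^{2q})=1$ and $\sum_{V\supseteq U}\mu(V)=0$ for $U\ne\mathbb R^{2q}$, the sum being over flats $V$. For a point $z$, let $U_z$ be the intersection of all hyperplanes through $z$. The flats containing $z$ are the flats containing $U_z$, so $\sum_{U\ni z}\mu(U)$ is $1$ if $z$ lies on no hyperplane and $0$ otherwise. Sum this over $z\in\{1,\dots,n\}^{2q}$. Each nonattacking placement has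 $q!$ labelings, so
\begin{equation}\label{eq:mobius}
q!\,u_{\mathsf P}(q;n)=\sum_U\mu(U)\,\alpha_U(n),\qquad \alpha_U(n)=\#\big(U\cap\{1,\dots,n\}^{2q}\big).
\end{equation}

The Ehrhart--Macdonald theorem states that for a polytope of dimension $s$ with rational vertices, the number of integer points in the relative interior of its $t$-fold dilate is a quasipolynomial of degree $s$ in the positive integer $t$. A flat $U$ is a rational subspace through the center $(\frac12,\dots,\frac12)$ of the unit cube. So $U\cap(0,1)^{2q}$ is the relative interior of the rational polytope $U\cap[0,1]^{2q}$, and $\alpha_U(n)$ counts the integer points of its $(n+1)$-fold dilate. Thus, with $s=\dim U$,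
\[
\alpha_U(n)=\sum_{j=0}^{s}C_j(U;n)\,n^{s-j}
\]
with periodic coefficients $C_j$; put $C_j=0$ for $j>s$. These coefficients can be read off from asymptotics. Suppose that $\alpha_U(n)=An^s+\kappa(n)n^{s-2}+O(n^{s-3})$ with $A$ constant and $\kappa$ periodic. On each residue class modulo a common period, the difference of the two expressions is a polynomial in $n$ that is $O(n^{s-3})$, so $C_0=A$, $C_1=0$ and $C_2=\kappa$. In the same way $\alpha_U(n)=An^s+O(n^{s-2})$ gives $C_0=A$ and $C_1=0$. By \eqref{eq:mobius},
\begin{equation}\label{eq:gammai}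
q!\,\gamma_i=\sum_{U:\ \operatorname{codim}U\le i}\mu(U)\,C_{i-\operatorname{codim}U}(U;n).
\end{equation}

\subsection*{Summing over translations}
For $i=4$, formula \eqref{eq:gammai} involves flats of codimension $3$ and $4$, and we would rather not list them. They enter only through $C_1$ and $C_0$, and we show that these are $0$ and constant for every flat. Comparing the count directly with a volume gives an error $O(n^{s-1})$, one power too large, because the indicator function of a polytope is discontinuous. The remedy is to count translates of a configuration exactly; this replaces the indicator by a continuous function.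

Every hyperplane $H^r_{ij}$, hence every flat $U$, is invariant under translating all pieces by the same vector of $\mathbb R^2$. Let $D=U\cap\{z_1=0\}$, $L=D\cap\mathbb Z^{2q}$ and $N=\dim D=s-2$. Each integer point of $U$ is uniquely an integer translate of a point of $L$. For $w\in D$ let $X(w)=\max_ix_i-\min_ix_i$ and $Y(w)=\max_iy_i-\min_iy_i$ be the \emph{width} and \emph{height} of $w$. For $w\in L$, exactly $(n-X(w))_+(n-Y(w))_+$ integer translates of $w$ lie on the board. Since $X$ and $Y$ are positively homogeneous,
\begin{equation}\label{eq:lattice}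
\alpha_U(n)=n^2\sum_{w\in L}f(w/n),\qquad f=(1-X)_+(1-Y)_+ .
\end{equation}
The function $f$ on $D$ is Lipschitz, and it has compact support because $z_1=0$ forces $|x_i|\le X$ and $|y_i|\le Y$. Call \emph{walls} those of the sets $x_i=x_j$, $y_i=y_j$, $x_i-x_j=1$, $y_i-y_j=1$ that are hyperplanes of $D$. On the closure of each component of the complement of the walls, $f$ is a polynomial of degree at most $2$.

\begin{lemma}\label{lem:general}
For every flat $U$ of dimension $s$ there is a constant $A_U$ with $\alpha_U(n)=A_Un^s+O(n^{s-2})$. Hence $C_0(U;n)$ is constant and $C_1(U;n)=0$.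
\end{lemma}

\begin{proof}
If $N=0$, then $\alpha_U(n)=n^2$. Let $N\ge1$. As $D$ is rational, $L$ is a lattice of full rank in $D$; choose coordinates with $D=\mathbb R^N$ and $L=\mathbb Z^N$. The cells $Q_w=\frac1n\big(w+[-\frac12,\frac12]^N\big)$, $w\in L$, tile $D$, so
\[
\sum_{w\in L}f(w/n)-n^N\int_Df=\sum_{w\in L}\varepsilon_w,\qquad \varepsilon_w=f(w/n)-n^N\int_{Q_w}f .
\]
Only the $O(n^N)$ cells that meet the support of $f$ have $\varepsilon_w\ne0$. If no wall meets the interior of $Q_w$, then $f$ is one of finitely many quadratic polynomials on $Q_w$. In its expansion about the center $w/n$ the linear terms have mean $0$ over the cell, so $\varepsilon_w=O(n^{-2})$. The remaining cells that meet the support lie within distance $O(1/n)$ of bounded pieces of the walls, a set of volume $O(1/n)$. So there are $O(n^{N-1})$ of them, and each has $\varepsilon_w=O(n^{-1})$ because $f$ is Lipschitz. The total error is $O(n^{N-2})$. Multiply by $n^2$ and recall that $s=N+2$.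
\end{proof}

The flat $\mathbb R^{2q}$ has $\alpha_U=n^{2q}$. By \eqref{eq:gammai} and Lemma~\ref{lem:general}, the coefficients $\gamma_0,\gamma_1,\gamma_2$ involve only this flat and the coefficients $C_0,C_1$ of other flats, so we recover the fact that they are constant. For the next two coefficients,
\begin{align}
q!\,\gamma_3&=\text{const}+\sum_{\operatorname{codim}U=1}\mu(U)\,C_2(U;n),\label{eq:g3}\\
q!\,\gamma_4&=\text{const}+\sum_{\operatorname{codim}U=1}\mu(U)\,C_3(U;n)+\sum_{\operatorname{codim}U=2}\mu(U)\,C_2(U;n).\label{eq:g4}
\end{align}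

\subsection*{The flats of codimension one and two}
A piece that does not occur in the equations of a flat contributes a factor $n^2$ to $\alpha_U$. The flats of codimension $1$ are the hyperplanes $H^r_{ij}$, of which there are $\binom q2$ for each $r$. They have $\mu=-1$ and $\alpha_U=n^{2q-4}\alpha_r(n)$, so $C_2=p_r$ and $C_3=\rho_r$.

A flat $U$ of codimension $2$ is the intersection of two distinct hyperplanes. The flats that contain it are $\mathbb R^{2q}$, hyperplanes, and $U$, so $\mu(U)$ is the number of hyperplanes containing $U$, minus $1$. The hyperplane $H^t_{kl}$ contains $U$ exactly when $z_l-z_k$ stays in $\mathbb Rm_t$ as $z$ ranges over $U$. The two pairs of pieces coincide, share one piece, or are disjoint, and this gives four types.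

\begin{enumerate}
\item[(i)] \emph{Same pair, different moves.} Then $U$ is $z_i=z_j$, so $\alpha_U=n^{2q-2}$ and $C_2=0$.
\item[(ii)] \emph{One common piece, same move $m_r$.} Three pieces lie on a line of direction $m_r$. Each of their three differences ranges over $\mathbb Rm_r$ and all other differences range over $\mathbb R^2$, so three hyperplanes contain $U$ and $\mu=2$. There are $\binom q3$ such flats for each $r$, and $\alpha_U=n^{2q-6}\tau_r(n)$.
\item[(iii)] \emph{One common piece, different moves.} Here $z_j-z_i\in\mathbb Rm_r$ and $z_k-z_j\in\mathbb Rm_s$ with $i,j,k$ distinct and $r\ne s$. The difference $z_k-z_i$ ranges over $\mathbb R^2$, so two hyperplanes contain $U$ and $\mu=1$. For each unordered pair $\{r,s\}$ there are $q(q-1)(q-2)=6\binom q3$ such flats, one for each choice of $(i,j,k)$.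
\item[(iv)] \emph{Disjoint pairs, moves $m_r,m_s$, possibly equal.} Two hyperplanes contain $U$, so $\mu=1$. Also $\alpha_U=n^{2q-8}\alpha_r\alpha_s$, so $C_2=A_rp_s+A_sp_r$. There are $3\binom q4$ flats for $r=s$, each with $C_2=2A_rp_r$, and $6\binom q4$ flats for each unordered pair $r\ne s$. The total is $6\binom q4\big(\sum_rA_r\big)\big(\sum_rp_r\big)$.
\end{enumerate}

Type (iii) is the only one not covered by Lemma~\ref{lem:line}. Call a triple $(z_1,z_2,z_3)$ of squares with $z_2-z_1\in\mathbb Zm_r$ and $z_3-z_2\in\mathbb Zm_s$ an \emph{elbow}, and let $\beta_{rs}(n)$ be the number of elbows on the board; reversing the triple shows that $\beta_{rs}=\beta_{sr}$. A flat of type (iii) has $\alpha_U=n^{2q-6}\beta_{rs}(n)$. The case $q=3$ shows that $\beta_{rs}$ is a quasipolynomial of degree $4$; let $\kappa_{rs}(n)$ be its coefficient of $n^2$. An elbow is a translate of $(0,\,am_r,\,am_r+bm_s)$ with $(a,b)\in\mathbb Z^2$, so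
\begin{equation}\label{eq:elbow}
\beta_{rs}(n)=\sum_{(a,b)\in\mathbb Z^2}(n-X)_+(n-Y)_+,
\end{equation}
where
\begin{equation}\label{eq:XY}
X=\max(|ac_r|,|bc_s|,|ac_r+bc_s|),\qquad Y=\max(|ad_r|,|bd_s|,|ad_r+bd_s|).
\end{equation}
Insert the list and Lemma~\ref{lem:line} into \eqref{eq:g3} and \eqref{eq:g4}, and collect the constants.

\begin{proposition}\label{prop:reduction}
For every rider and every $q\ge2$ there are constants $K_3,K_4$ such that
\begin{align*}
q!\,\gamma_3&=K_3+\binom q2\sum_r(\hat d_r-\hat c_r)\,\bar B_2\Big(\frac n{\hat d_r}\Big),\\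
q!\,\gamma_4&=K_4+\frac23\binom q2\sum_r\hat c_r\hat d_r\,\bar B_3\Big(\frac n{\hat d_r}\Big)-\sum_r\eta_r\,\bar B_2\Big(\frac n{\hat d_r}\Big)+6\binom q3\sum_{\{r,s\}}\kappa_{rs}(n),
\end{align*}
where the last sum is over unordered pairs of distinct moves and
\[
\eta_r=6\binom q3(1-\sigma_r)+6\binom q4(\hat d_r-\hat c_r)\sum_sA_s\ \ge0 .
\]
\end{proposition}

The two summands of $\eta_r$ come from types (ii) and (iv). Every term of $q!\,\gamma_4$ other than the $\kappa_{rs}$ has period dividing $\Lambda$. The Conjecture can fail only through elbows, and these need $q\ge3$ and two moves.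

\section{The rider with moves $(2,3)$ and $(2,-3)$}\label{sec:hand}

Let $m_1=(2,3)$ and $m_2=(2,-3)$. Then
\[
X=2\max(|a|,|b|,|a+b|),\qquad Y=3\max(|a|,|b|,|a-b|).
\]
We compute $\kappa_{12}$ with Lemma~\ref{lem:kink} alone.

\begin{proposition}\label{prop:hand}
For these moves, $\kappa_{12}(n)=\frac{61}{144}-\frac23\bar B_2\big(\frac n3\big)-\frac1{24}\bar B_2\big(\frac n2\big)$.
\end{proposition}

\begin{proof}
To isolate the cutoff in the width, write $(n-X)_+=(n-X)+(X-n)_+$. Then $\beta_{12}=S_1+S_2$ with
\[
S_1=\sum_{a,b}(n-X)(n-Y)_+,\qquad S_2=\sum_{a,b}(X-n)_+(n-Y)_+ .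
\]
We use twice that an alternating sum $\sum(-1)^kv_k$ of a monotone sequence with $0\le v_k\le n$ is $O(n)$.

\emph{The sum $S_1$.} Group the points by $t=Y/3=\max(|a|,|b|,|a-b|)$. The origin contributes $n^2$. For $t\ge1$ the points with this value of $t$ lie on a hexagon. They form three sets of $t$ points each,
\[
\{(t,b):0\le b<t\},\qquad\{(a,t):0<a\le t\},\qquad\{(b-t,b):0<b\le t\},
\]
together with the negatives of these sets. On the first two sets $X$ is $2(t+b)$ and $2(t+a)$, with sums $3t^2-t$ and $3t^2+t$. On the third, $X=2\max(b,t-b)=t+|2b-t|$. The sum $\sum_{b=1}^t|2b-t|$ is $t^2/2$ for even $t$, and $(\frac{t-1}2)^2+(\frac{t+1}2)^2=\frac{t^2+1}2$ for odd $t$. So the hexagon has $6t$ points, and the sum of $X$ over them is $15t^2+\frac12-\frac12(-1)^t$. Therefore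
\[
S_1=n^2+\sum_{1\le t\le n/3}(n-3t)(6nt-15t^2)-\frac12\sum_{1\le t\le n/3}(n-3t)+O(n).
\]
The second sum is $\frac16n^2+O(n)$. For the first, let $G(t)=(n-3t)(6nt-15t^2)$ on $[0,\frac n3]$ and $G=0$ elsewhere. Then $[G'](0)=6n^2$ and $[G'](\frac n3)=3(2n^2-\frac53n^2)=n^2$, while $G''=O(n)$ and $G'''=O(1)$. Lemma~\ref{lem:kink} gives, with a constant $A'$,
\[
S_1=A'n^4+\Big(1-\frac12-\frac1{12}-\frac12\bar B_2\Big(\frac n3\Big)\Big)n^2+O(n).
\]

\emph{The sum $S_2$.} A term is nonzero only if $Y<n<X$. From $Y<n$ we get $|a|,|b|<\frac n3$, so $2|a|,2|b|<n$, and $X>n$ forces $X=2|a+b|$. By the symmetry $(a,b)\mapsto(-a,-b)$ we may take $s=a+b>\frac n2$ and double the result. Then $s<\frac{2n}3$ and $a,b>\frac n6$, so $Y=3\max(a,b)$: these are the elbows of Figure~\ref{fig:elbow} that are too wide for the board. Thus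
\[
S_2=2\sum_{n/2<s<2n/3}(2s-n)\,T(s),\qquad T(s)=\sum_{a\in\mathbb Z}\big(n-3\max(a,s-a)\big)_+ .
\]
The summand of $T(s)$ is a triangle function of $a$ with height $n-\frac32s$ and base $[s-\frac n3,\frac n3]$. Its slope jumps by $3,-6,3$ at $s-\frac n3,\ \frac s2,\ \frac n3$. As $\bar B_2(s-\frac n3)=\bar B_2(\frac n3)$ and $3\bar B_2(\frac s2)=\frac18+\frac38(-1)^s$, Lemma~\ref{lem:kink} gives the exact value
\[
T(s)=\frac13\Big(n-\frac32s\Big)^2+\frac18+\frac38(-1)^s-3\bar B_2\Big(\frac n3\Big).
\]
The term $(-1)^s$ contributes $O(n)$ to $S_2$. Since $\sum_s(2s-n)=\frac1{36}n^2+O(n)$, the terms free of $s$ contribute $\big(\frac1{144}-\frac16\bar B_2(\frac n3)\big)n^2+O(n)$. For the main term let $G(s)=\frac13(2s-n)(n-\frac32s)^2$ on $[\frac n2,\frac{2n}3]$ and $G=0$ elsewhere. It has a double zero at $\frac{2n}3$, hence no kink there, while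
\[
[G']\Big(\frac n2\Big)=\frac23\Big(\frac n4\Big)^2=\frac{n^2}{24}.
\]
So $2\sum_sG(s)=A''n^4-\frac1{24}\bar B_2(\frac n2)\,n^2+O(n)$ with a constant $A''$. Adding the coefficients of $n^2$ in $S_1$ and $S_2$ gives $\frac{60}{144}+\frac1{144}-(\frac12+\frac16)\bar B_2(\frac n3)-\frac1{24}\bar B_2(\frac n2)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Both long sides equal $3$, and $6\binom q3/q!=1/(q-3)!$ for $q\ge3$. By Propositions~\ref{prop:reduction} and~\ref{prop:hand}, $\gamma_4(q;n)$ equals $-\frac1{24(q-3)!}\bar B_2(\frac n2)$ plus a function of $n$ modulo $3$. Hence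
\[
\gamma_4(q;n+3)-\gamma_4(q;n)=-\frac1{24\,(q-3)!}\Big(\bar B_2\Big(\frac{n+1}2\Big)-\bar B_2\Big(\frac n2\Big)\Big).
\]
The difference in parentheses is $-\frac1{12}-\frac16=-\frac14$ for even $n$ and $+\frac14$ for odd $n$. So $\Lambda=3$ is not a period of $\gamma_4$.
\end{proof}

Parity appeared three times in the computation. The terms $(-1)^t$ and $(-1)^s$ came from the kinks of $X$ along $a+b=0$ and of $Y$ along $a=b$. These lines pass through the origin and do not move with $n$, and the parity averaged out. The term $\bar B_2(\frac n2)$ came from the kink of $(n-X)_+$ along $a+b=\frac n2$. This line contains lattice points for even $n$ and runs midway between two lines of lattice points for odd $n$, at every point along its length, so nothing averages out. The next section proves that this is the general rule.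

\section{Lattice sums in the plane}\label{sec:plane}

Let $\mathcal A$ be a finite set of lines in $\mathbb R^2$, each written as $\ell=\{w:\nu_\ell\cdot w=h_\ell\}$ with $\nu_\ell\in\mathbb Z^2$ primitive (coprime coordinates) and $h_\ell\in\mathbb Q$. The integer level sets of $\nu_\ell\cdot w$ are the lines parallel to $\ell$ that contain lattice points, so the fractional part of $nh_\ell$ measures the position of the dilate $n\ell$ between two of them. A point of $\ell$ is \emph{generic} if it lies on no other line of $\mathcal A$.

Let $f:\mathbb R^2\to\mathbb R$ be continuous, compactly supported, and polynomial on the closure of each component of $\mathbb R^2\setminus\bigcup\mathcal A$. Then $f$ is Lipschitz, and it vanishes on every unbounded component, since a polynomial that vanishes on a nonempty open set is zero. At a generic point $w\in\ell$ let $f_\pm$ be the polynomials on the sides $\pm(\nu_\ell\cdot w-h_\ell)>0$. They agree along $\ell$ near $w$, so the difference of their gradients is normal to $\ell$, and we define the \emph{kink} $J_\ell(w)$ by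
\[
\nabla f_+(w)-\nabla f_-(w)=J_\ell(w)\,\nu_\ell .
\]
The function $J_\ell$ is polynomial on each segment of generic points and vanishes on the unbounded ones. Let $\lambda_\ell$ be length on $\ell$, normalized so that a primitive integer vector parallel to $\ell$ has length $1$.

\begin{lemma}\label{lem:plane}
With this notation, as $n\to\infty$ through the positive integers,
\[
\sum_{w\in\mathbb Z^2}f(w/n)=n^2\int f-\frac12\sum_{\ell\in\mathcal A}\bar B_2(nh_\ell)\int_\ell J_\ell\,d\lambda_\ell+O(1/n).
\]
\end{lemma}

\begin{proof}
We sum along horizontal rows with Lemma~\ref{lem:kink}, and then over the rows. A horizontal line of $\mathcal A$ would not be seen by the rows, so we first remove this case.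

\emph{Normalization.} Replacing $(\nu_\ell,h_\ell)$ by $(-\nu_\ell,-h_\ell)$ exchanges $f_+$ and $f_-$, so $J_\ell$ is unchanged, and $\bar B_2$ is even. Replacing $f(w)$ by $f(Mw)$ with $M\in GL_2(\mathbb Z)$ preserves the sum and the integral. It replaces $\nu_\ell$ by the primitive vector $M^T\nu_\ell$, keeps $h_\ell$, and multiplies gradients by $M^T$, so $J_\ell$ and $\lambda_\ell$ are carried along. The shear that sends $\nu=(\nu_1,\nu_2)$ to $(\nu_1+t\nu_2,\nu_2)$ makes all first coordinates nonzero for all but finitely many integers $t$. After a shear and sign changes we have $\nu_1>0$ for every $\ell$. Write $w=(a,b)$; then $\ell$ is the graph $a=a_\ell(b)=(h_\ell-\nu_2b)/\nu_1$. Call $b$ \emph{exceptional} if two lines of $\mathcal A$ meet at height $b$. There are finitely many such $b$.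

\emph{The rescaled one-variable formula.} If $g$ satisfies the hypotheses of Lemma~\ref{lem:kink}, apply that lemma to $G(t)=g(t/n)$. Then $G''=O(n^{-2})$, and $G'''=O(n^{-3})$ on a support of length $O(n)$, so
\begin{equation}\label{eq:rescaled}
\sum_kg(k/n)=n\int g-\frac1{2n}\sum_\xi[g'](\xi)\,\bar B_2(n\xi)+O(n^{-2}).
\end{equation}
The implied constant depends only on bounds for the number of breakpoints $\xi$, for $g''$ and $g'''$, and for the length of the support.

\emph{Rows.} Let $\varphi(b)=\int f(a,b)\,da$, and apply \eqref{eq:rescaled} to $a\mapsto f(a,l/n)$ for each integer $l$. The bounds are uniform in $l$ and $n$, since $f$ is made of finitely many polynomials on a bounded set. If $l/n$ is not exceptional, the breakpoints $a_\ell(l/n)$ are distinct, the right side of $\ell$ is the side of $f_+$, and the jump of $\partial_af$ is $\nu_1J_\ell$. The $O(1)$ exceptional rows have sum $n\varphi(l/n)+O(1/n)$. Only $O(n)$ rows meet the support, so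
\[
\sum_wf(w/n)=n\sum_l\varphi(l/n)-\sum_{\ell}\frac{\nu_1}{2n}\sum_{l}\tilde J_\ell(l/n)\,\bar B_2\Big(\frac{nh_\ell-\nu_2l}{\nu_1}\Big)+O(1/n),
\]
where $\tilde J_\ell(b)=J_\ell(a_\ell(b),b)$, and $\tilde J_\ell(b)=0$ for exceptional $b$.

\emph{The first term.} Between consecutive exceptional heights the order of the points $a_\ell(b)$ is fixed, so $\varphi(b)$ is a sum of integrals of polynomials between limits that are affine in $b$; it is a polynomial there. We claim that $\varphi$ has no kinks. Fix $b$. For all $a$ other than the finitely many $a_\ell(b)$, the point $(a,b)$ lies in an open component, so $\partial_bf$ exists and is continuous near $(a,b)$; this is where we use that no line is horizontal. The difference quotients of $f$ are bounded by its Lipschitz constant. Dominated convergence gives $\varphi'(b)=\int\partial_bf(a,b)\,da$, and, applied again, the continuity of $\varphi'$. By \eqref{eq:rescaled} the first term is $n\big(n\int\varphi+O(n^{-2})\big)=n^2\int f+O(1/n)$.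

\emph{The second term.} Fix $\ell$. For fixed $n$, the factor $\bar B_2$ depends only on the class $j$ of $l$ modulo $\nu_1$. The function $\tilde J_\ell$ is bounded, compactly supported and piecewise polynomial, so its Riemann sums with mesh $\nu_1/n$ satisfy $\frac1n\sum_{l\equiv j}\tilde J_\ell(l/n)=\frac1{\nu_1}\int\tilde J_\ell\,db+O(1/n)$. Since $\gcd(\nu_1,\nu_2)=1$, the numbers $-\nu_2j$ run through all classes modulo $\nu_1$, and \eqref{eq:mult} gives
\[
\sum_{j=0}^{\nu_1-1}\bar B_2\Big(\frac{nh_\ell-\nu_2j}{\nu_1}\Big)=\frac1{\nu_1}\bar B_2(nh_\ell).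
\]
So $\ell$ contributes $-\frac1{2\nu_1}\bar B_2(nh_\ell)\int\tilde J_\ell\,db+O(1/n)$. The primitive vector $(-\nu_2,\nu_1)$ along $\ell$ has height $\nu_1$, so $d\lambda_\ell=db/\nu_1$.
\end{proof}

\section{The kinks of the elbow function}\label{sec:active}

Fix two distinct moves and call them $m_1=(c_1,d_1)$ and $m_2=(c_2,d_2)$. By \eqref{eq:elbow}, $\beta_{12}(n)=n^2\sum_{w\in\mathbb Z^2}f(w/n)$, where $f=(1-X)_+(1-Y)_+$ and $X,Y$ are the functions \eqref{eq:XY} of $w=(a,b)\in\mathbb R^2$. The support of $f$ lies in $|a|\le1/\hat d_1$, $|b|\le1/\hat d_2$.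

Consider the six linear forms
\[
ac_1,\quad bc_2,\quad ac_1+bc_2;\qquad ad_1,\quad bd_2,\quad ad_1+bd_2,
\]
and let $\mathcal A$ be the set of lines on which a nonzero one of them equals $0$, $1$ or $-1$. Where the signs of the nonzero forms are constant, $X$ is $\pm$ one fixed nonzero form among the first three. Indeed, $X=|ac_1+bc_2|$ if $ac_1$ and $bc_2$ have equal signs; if their signs are opposite, $X$ is the absolute value of the one whose sign agrees with that of the sum; and if $c_1=0$ or $c_2=0$ then $X=|bc_2|$ or $X=|ac_1|$ (both cannot vanish, as the moves are not parallel). The same holds for $Y$ and the last three forms. On a component of the complement of $\mathcal A$, therefore, $X$ and $Y$ are linear and $1-X$, $1-Y$ have constant signs, so Lemma~\ref{lem:plane} applies to $f$.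

Let $\mathcal A^*\subset\mathcal A$ consist of the lines that miss the origin. Such a line $\ell$ has an equation $a\gamma+b\delta=1$ with integers $\gamma,\delta$, and this equation is unique. Put $g_\ell=\gcd(\gamma,\delta)$, $\nu_\ell=(\gamma,\delta)/g_\ell$ and $h_\ell=1/g_\ell$. The lines through the origin have $h_\ell=0$ and contribute constants. Lemma~\ref{lem:plane} gives
\begin{equation}\label{eq:kappa}
\kappa_{12}(n)=\text{const}-\sum_{\ell\in\mathcal A^*}\omega_\ell\,\bar B_2\Big(\frac n{g_\ell}\Big),\qquad \omega_\ell=\frac12\int_\ell J_\ell\,d\lambda_\ell .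
\end{equation}
To extract a period from \eqref{eq:kappa} we need the signs of the $\omega_\ell$, and we need to know which of them vanish. The kinks on lines of $\mathcal A^*$ come only from the truncations $(\,\cdot\,)_+$, which are convex, and this fixes the sign.

\begin{lemma}\label{lem:sign}
At a generic point $w$ of a line $\ell\in\mathcal A^*$,
\[
J_\ell(w)=\begin{cases}g_\ell\,(1-Y(w))_+&\text{if }X(w)=1,\\ g_\ell\,(1-X(w))_+&\text{if }Y(w)=1,\\ 0&\text{otherwise.}\end{cases}
\]
Hence $\omega_\ell\ge0$, and $\omega_\ell>0$ if and only if some generic point of $\ell$ has $X=1,\ Y<1$ or $Y=1,\ X<1$.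
\end{lemma}

\begin{proof}
No line through the origin passes through $w$, so $X$ and $Y$ are linear near $w$. Let $F_X=(1-X)_+$ and $F_Y=(1-Y)_+$. If $X(w)\ne1$, then $F_X$ is affine near $w$ and its gradient does not jump. If $X(w)=1$, then near $w$ the function $X$ is $\pm$ one of the forms, and its level set at $1$ is a line of $\mathcal A$ through $w$, hence $\ell$. So $X(w')=g_\ell\,\nu_\ell\cdot w'$ for $w'$ near $w$. Then $\nabla F_X$ is $0$ on the positive side of $\ell$ and $-g_\ell\nu_\ell$ on the negative side, and it jumps by $g_\ell\nu_\ell$. The same holds for $F_Y$. As $F_X$ and $F_Y$ are continuous, the product rule shows that $\nabla f$ jumps by $F_Y(w)$ times the jump of $\nabla F_X$ plus $F_X(w)$ times the jump of $\nabla F_Y$. This is the formula; if $X(w)=Y(w)=1$, both of the first two cases give $0$. Finally $J_\ell\ge0$ is continuous on each segment of generic points, so its integral is positive exactly when it is positive somewhere.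
\end{proof}

Call $\ell\in\mathcal A^*$ \emph{active} if $\omega_\ell>0$. After rescaling the board to the unit square, a point with $X=1$ and $Y<1$ is an elbow that touches the left and right edges and still has room to move vertically.

\begin{proposition}\label{prop:active}
\begin{enumerate}
\item[(a)] If $\ell$ is active, then $g_\ell$ divides $\hat d_1$ or $\hat d_2$, or else $\{m_1,m_2\}$ is a bridging pair and $g_\ell=\gcd(\hat c_1,\hat c_2)$.
\item[(b)] If $\{m_1,m_2\}$ is a bridging pair, there is an active line $\ell$ with $g_\ell=\gcd(\hat c_1,\hat c_2)$.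
\end{enumerate}
\end{proposition}

\begin{proof}
Exchanging the two coordinate axes of the board exchanges $c_j$ with $d_j$, $X$ with $Y$, and steep with shallow; it preserves $f$, $\mathcal A$, $\hat c_j$, $\hat d_j$ and the property of being a bridging pair.

(a) By this symmetry and Lemma~\ref{lem:sign} we may assume that $X=1$ and $Y<1$ at a generic point $w=(a,b)$ of $\ell$. As in the proof of that lemma, $\ell$ is the level set at $\pm1$ of the form that gives $X$ near $w$.

Suppose this form is $ac_1$. Then $|ac_1|=1$ and $g_\ell=|c_1|$. From $|ad_1|\le Y<1$ we get $|d_1|<|c_1|$, so $g_\ell=\hat d_1$. If the form is $bc_2$, the same argument with $b,c_2,d_2$ gives $g_\ell=\hat d_2$. These two cases include the form $ac_1+bc_2$ when $c_2=0$ or $c_1=0$.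

Otherwise the form is $ac_1+bc_2$ with $c_1c_2\ne0$, and $g_\ell=\gcd(c_1,c_2)$. If $|c_j|\ge|d_j|$ for some $j$, then $g_\ell$ divides $|c_j|=\hat d_j$. So let both moves be steep; then $|c_j|=\hat c_j$ and $g_\ell=\gcd(\hat c_1,\hat c_2)$. From $Y<1$ we get $|ad_1|,|bd_2|<1$, and so $|ac_1|,|bc_2|<1$. Two numbers of absolute value less than $1$ whose sum is $\pm1$ are nonzero and of equal sign, so $|ac_1|+|bc_2|=1$. If $ad_1$ and $bd_2$ also had equal signs, then $|ad_1+bd_2|=|ad_1|+|bd_2|>|ac_1|+|bc_2|=1$, contrary to $Y<1$. So their signs are opposite, and $a^2b^2c_1c_2d_1d_2=(ac_1)(bc_2)(ad_1)(bd_2)<0$. Finally $1=\sigma_1|ad_1|+\sigma_2|bd_2|<\sigma_1+\sigma_2$. The pair is bridging.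

(b) By the symmetry we may assume that both moves are steep. Then $c_1,c_2\ne0$ and $0<\sigma_j<1$. Let $\ell$ be the line $ac_1+bc_2=1$, so that $g_\ell=\gcd(c_1,c_2)=\gcd(\hat c_1,\hat c_2)$, and parametrize it by $x=ac_1$, so that $bc_2=1-x$. The interval $1-\sigma_2<x<\sigma_1$ is nonempty because $\sigma_1+\sigma_2>1$, and it lies in $(0,1)$. On it $X=\max(x,1-x,1)=1$. Also $|ad_1|=x/\sigma_1<1$ and $|bd_2|=(1-x)/\sigma_2<1$. The numbers $ad_1=xd_1/c_1$ and $bd_2=(1-x)d_2/c_2$ have opposite signs because $c_1c_2d_1d_2<0$, so $|ad_1+bd_2|\le\max(|ad_1|,|bd_2|)$ and $Y<1$. All but finitely many points of this segment are generic, so $\ell$ is active.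
\end{proof}

\begin{example}\label{ex:check}
For $m_1=(2,3)$ and $m_2=(2,-3)$, the lines with $g_\ell=2$ are $2a=\pm1$, $2b=\pm1$ and $2a+2b=\pm1$. On the first four $Y\ge\frac32$, so they are inactive. On $a+b=\frac12$ the kink is $J=2(1-3\max(a,b))$ for $\frac16<a<\frac13$ and $0$ elsewhere, and $d\lambda=da$ since $(1,-1)$ is primitive. So $\omega=\frac12\cdot2\cdot2\int_{1/4}^{1/3}(1-3a)\,da=\frac1{48}$. The line $a+b=-\frac12$ has the same weight because $f(-w)=f(w)$. Together they give the coefficient $-\frac1{24}$ of $\bar B_2(\frac n2)$, in agreement with Proposition~\ref{prop:hand}.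
\end{example}

\begin{remark}\label{rem:equality}
When $\sigma_1+\sigma_2=1$ the segment in part (b) is empty. Allowing equality in Definition~\ref{def:bridge} would nevertheless not change $\operatorname{lcm}(\{\Lambda\}\cup\mathcal G)$. If $\hat c_1/\hat d_1=(\hat d_2-\hat c_2)/\hat d_2$, both fractions are in lowest terms, so $\hat d_1=\hat d_2=\hat c_1+\hat c_2$ and $\gcd(\hat c_1,\hat c_2)=\gcd(\hat c_1,\hat d_1)=1$.
\end{remark}

\section{The exact periods}\label{sec:fourier}

Proposition~\ref{prop:reduction}, formula \eqref{eq:kappa} and Proposition~\ref{prop:active}(a) bound the periods from above. For the lower bounds we must exclude cancellation among functions $\bar B_2(n/g)$ and $\bar B_3(n/g)$ with different $g$, which share frequencies. Finite Fourier analysis does this.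

A periodic function $\phi$ on the integers can be written uniquely as a finite sum $\phi(n)=\sum_{\theta\in\mathbb Q/\mathbb Z}\widehat\phi(\theta)\,e(n\theta)$. An integer $T$ is a period of $\phi$ exactly when $\widehat\phi(\theta)(e(T\theta)-1)=0$ for all $\theta$. So the least period is the least common multiple of the orders in $\mathbb Q/\mathbb Z$ of the frequencies $\theta$ with $\widehat\phi(\theta)\ne0$. The order of $1/g$ is $g$, and the order of $k/g$ divides $g$.

\begin{lemma}\label{lem:coeffs}
Let $g$ be a positive integer. The Fourier coefficients of $n\mapsto\bar B_2(n/g)$ and of $n\mapsto\bar B_3(n/g)$ vanish outside $\frac1g\mathbb Z/\mathbb Z$.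
\begin{enumerate}
\item[(a)] The coefficient of $\bar B_2(n/g)$ at every $\theta=k/g$ is real and positive.
\item[(b)] All coefficients of $\bar B_3(n/g)$ are purely imaginary, and for $0<k<g/2$ the coefficient at $k/g$ is $-i$ times a positive number. If $g\le2$, the function $\bar B_3(n/g)$ is zero.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $x=n/g$ in \eqref{eq:fourier} and group the indices $j$ by their class $k$ modulo $g$. The coefficients at $k/g$ are $\frac1{2\pi^2}\sum j^{-2}$ and $-i\,\frac3{4\pi^3}\sum j^{-3}$, both sums being over $j\ne0$ with $j\equiv k\pmod g$. The first sum is positive and the second is real. For $0<k<g/2$ the second sum equals $\sum_{t\ge0}\big[(k+tg)^{-3}-((t+1)g-k)^{-3}\big]$, and each bracket is positive since $k+tg<(t+1)g-k$. The last claim holds because $B_3(0)=B_3(\frac12)=0$.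
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
By Proposition~\ref{prop:reduction} and \eqref{eq:kappa}, there is a constant $K$ with $q!\,\gamma_4=K+\mathcal O(n)-\mathcal E(n)$, where
\begin{align*}
\mathcal O(n)&=\frac23\binom q2\sum_r\hat c_r\hat d_r\,\bar B_3\Big(\frac n{\hat d_r}\Big),\\
\mathcal E(n)&=\sum_r\eta_r\,\bar B_2\Big(\frac n{\hat d_r}\Big)+6\binom q3\sum_{\{r,s\}}\ \sum_{\ell\text{ active for }\{r,s\}}\omega_\ell\,\bar B_2\Big(\frac n{g_\ell}\Big).
\end{align*}
All the weights $\hat c_r\hat d_r$, $\eta_r$, $\omega_\ell$ are nonnegative. By Lemma~\ref{lem:coeffs}, at a frequency $\theta\ne0$ the real part of the Fourier coefficient of $q!\,\gamma_4$ is $-\widehat{\mathcal E}(\theta)$, and $\widehat{\mathcal E}(\theta)$ is a sum of nonnegative terms. It is positive as soon as some $\bar B_2(n/g)$ with $g\theta=0$ occurs in $\mathcal E$ with positive weight.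

(1) Let $q\ge3$, so that $\binom q3>0$. If $\hat d_r\ge2$, then $\sigma_r<1$ and $\eta_r>0$, so the coefficient at $\theta=1/\hat d_r$ is nonzero. If $g\in\mathcal G$ and $g\ge2$, Proposition~\ref{prop:active}(b) provides an active line with $g_\ell=g$, so the coefficient at $\theta=1/g$ is nonzero. Hence the period is a multiple of $\operatorname{lcm}(\{\Lambda\}\cup\mathcal G)$. Conversely, every denominator in $\mathcal O$ and $\mathcal E$ divides some $\hat d_r$ or belongs to $\mathcal G$, by Proposition~\ref{prop:active}(a). So $\operatorname{lcm}(\{\Lambda\}\cup\mathcal G)$ is a period. It divides $\Lambda$ if and only if every $g\in\mathcal G$ does.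

(2) Let $q=2$. Then $\binom q3=\binom q4=0$, so $\mathcal E=0$, and the period is decided by $\mathcal O$. The terms with $\hat d_r\le2$ vanish, so $\operatorname{lcm}\{\hat d_r:\hat d_r\ge3\}$ is a period. At a frequency $\theta\in(0,\frac12)$, each term of $\mathcal O$ contributes a nonnegative multiple of $-i$, by Lemma~\ref{lem:coeffs}(b), so no cancellation occurs. If $\hat d_r\ge3$, then $\hat c_r\ge1$ and $1/\hat d_r\in(0,\frac12)$, so the term of $m_r$ makes the coefficient at $1/\hat d_r$ nonzero. Thus every $\hat d_r\ge3$ divides the period.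

(3) In the formula for $q!\,\gamma_3$ in Proposition~\ref{prop:reduction} the weights $\hat d_r-\hat c_r$ are nonnegative, and they are positive when $\hat d_r\ge2$. By Lemma~\ref{lem:coeffs}(a) the coefficient at $1/\hat d_r$ is positive for each such $r$, so $\Lambda$ divides the period, and $\Lambda$ is a period.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CHZ}
Seth Chaiken, Christopher R. H. Hanusa, and Thomas Zaslavsky,
\emph{A $q$-Queens Problem. II. The Square Board},
arXiv:1402.4880 (2014).

\end{thebibliography}
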